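\title{Diffusivity and the central limit theorem for random walks in bistochastic random environments}

\begin{abstract}
Let $X$ be a continuous-time nearest-neighbor random walk on $\mathbb Z^d$ in a stationary ergodic random environment with bounded, bistochastic, elliptic jump rates. We ask whether the bound $\mathbf E|X(t)|^2\le Ct$ implies a central limit theorem. The bound always implies that the finite-dimensional distributions converge, in mean over the environment, to those of a nondegenerate Brownian motion, and that all moments of order less than two converge. The second moments converge if $d=1$. For every $d\ge2$ we construct, from rare vortices on a sequence of scales, an environment in which the bound holds and $t^{-1}\mathbf E[X_1(t)^2]$ has no limit. We also characterize the convergence of the second moments by uniform integrability and by a condition on the resolvent.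
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The model}
Let $(\Omega,\mathcal F,\pi)$ be a probability space with a measure-preserving action $(\tau_z)_{z\in\mathbb Z^d}$ that is ergodic: every $f\in L^2(\pi)$ with $f\circ\tau_z=f$ a.e.\ for all $z$ is a.e.\ constant. Let $\mathcal E=\{k\in\mathbb Z^d:|k|=1\}$ be the set of the $2d$ nearest-neighbor steps, and let $p_k:\Omega\to[0,s^*]$, $k\in\mathcal E$, be bounded measurable functions. We assume \emph{bistochasticity},
\begin{equation}\label{eq:bist}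
\sum_{k\in\mathcal E}p_k(\omega)=\sum_{k\in\mathcal E}p_{-k}(\tau_k\omega)\qquad\text{for $\pi$-a.e. }\omega,
\end{equation}
and \emph{ellipticity}: there is a constant $s_*>0$ such that
\begin{equation}\label{eq:ell}
s_k(\omega):=\tfrac12\big(p_k(\omega)+p_{-k}(\tau_k\omega)\big)\ge s_*\qquad\text{for all $k\in\mathcal E$ and $\pi$-a.e. }\omega .
\end{equation}
Given $\omega$, let $X(t)$, $t\ge0$, be the Markov chain on $\mathbb Z^d$ with $X(0)=0$ that jumps from $x$ to $x+k$ at rate $P_k(\omega,x):=p_k(\tau_x\omega)$. Its law is the \emph{quenched} law $\mathbf P_\omega$; the \emph{annealed} law $\mathbf P$ is the joint law of $(\omega,X)$ when $\omega$ is sampled from $\pi$, so that $\mathbf E[\cdot]=\int\mathbf E_\omega[\cdot]\,d\pi(\omega)$. We write $E[f]=\int f\,d\pi$, and $\langle\cdot,\cdot\rangle$, $\|\cdot\|$ for the inner product and norm of real $L^2(\pi)$.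

At a site $x$, condition \eqref{eq:bist} reads $\sum_kP_k(\omega,x)=\sum_kP_{-k}(\omega,x+k)$: the total rate out of $x$ equals the total rate into $x$. Put $v_k=\frac12(p_k-p_{-k}\circ\tau_k)$. Then $p_k=s_k+v_k$, $s_{-k}\circ\tau_k=s_k$, $v_{-k}\circ\tau_k=-v_k$, and \eqref{eq:bist} says $\sum_kv_k=0$. So $s$ assigns a conductance in $[s_*,s^*]$ to every unoriented edge, $v$ is a divergence-free flow, and $X$ is a walk among conductances that is stirred by an incompressible flow. Ellipticity concerns $s$ only: a rate $p_k$ may vanish, and an edge may be one-way.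

\subsection{The question}
For a nonnegative definite matrix $\Sigma$, a Brownian motion $W$ with covariance $\Sigma$ has $\mathbf E[W_i(t)]=0$ and $\mathbf E[W_i(s)W_j(t)]=\min\{s,t\}\Sigma_{ij}$. We say that $X$ \emph{has the Gaussian limit $\Sigma$} if for every $m\in\mathbb N$, all $t_1,\dots,t_m\ge0$ and every bounded continuous $F:\mathbb R^{md}\to\mathbb R$,
\begin{equation}\label{eq:limit}
\lim_{T\to\infty}\int_\Omega\Big|\mathbf E_\omega\Big[F\Big(\tfrac{X(Tt_1)}{\sqrt T},\dots,\tfrac{X(Tt_m)}{\sqrt T}\Big)\Big]-\mathbf E\big[F(W(t_1),\dots,W(t_m))\big]\Big|\,d\pi(\omega)=0,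
\end{equation}
where $W$ has covariance $\Sigma$. The absolute value stands inside the integral, so \eqref{eq:limit} says that for most environments the quenched law is nearly Gaussian. It implies $X(T)/\sqrt T\Rightarrow W(1)$ under $\mathbf P$; hence there is at most one Gaussian limit. We say that $X$ \emph{satisfies the CLT} if
\begin{enumerate}
\item[(i)] the limits $(\sigma^2)_{ij}:=\lim_{t\to\infty}t^{-1}\mathbf E[X_i(t)X_j(t)]$ exist and are finite, and
\item[(ii)] $X$ has the Gaussian limit $\sigma^2$.
\end{enumerate}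
The CLT in this form is known to hold under an additional $\mathcal H_{-1}$-condition on the drift field, which is not used below.

Some additional condition is needed. The constant rates $p_{e_1}=2$, $p_{-e_1}=0$ and $p_k=1$ for $k\neq\pm e_1$ are bistochastic and elliptic, and $X_1(t)$ is a Poisson variable with mean $2t$. The weakest candidate is the \emph{diffusive bound}
\begin{equation}\label{eq:diff}
\mathbf E|X(t)|^2\le Ct\qquad\text{for all }t\ge0,
\end{equation}
because (i) implies it: the number $\mathcal N_t$ of jumps up to time $t$ is dominated by a Poisson variable with mean $2ds^*t$, so $t^{-1}\mathbf E|X(t)|^2\le 2ds^*+(2ds^*)^2t$ is bounded on bounded time intervals. The question, which comes from Kozma and T\'oth \cite{KT}, is whether this necessary condition is sufficient: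
\begin{quote}
\emph{Does the diffusive bound \eqref{eq:diff} imply the CLT?}
\end{quote}
One would guess that it does. The bound makes $X(t)/\sqrt t$ tight, and the environment seen from the walker is stationary and ergodic (Lemma~\ref{lem:erg}), so the increments of $X$ form a stationary sequence whose sums have variance of the right order. But the two clauses of the CLT measure different things. Clause (ii) does not see events of vanishing probability; clause (i) does, if the walk travels far on them. The answer splits along this line. The diffusive bound always gives a nondegenerate Gaussian limit, but it does not give (i). So the CLT does not follow if $d\ge2$; it does follow if $d=1$.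

\subsection{Results}
For $f:\Omega\to\mathbb R$ put $\nabla_kf=f\circ\tau_k-f$ and $Lf=\sum_kp_k\nabla_kf$. The operator $L$ is bounded on $L^q(\pi)$, $1\le q\le\infty$. It generates the \emph{environment process} $\eta_t:=\tau_{X(t)}\omega$, that is, $\mathbf E_\omega h(\eta_t)=(e^{tL}h)(\omega)$ for bounded $h$. For $e\in\mathbb R^d$ and $\lambda>0$ let
\[
\varphi^e:=\sum_k(e\cdot k)p_k,\qquad u^e_\lambda:=(\lambda-L)^{-1}\varphi^e=\int_0^\infty e^{-\lambda t}e^{tL}\varphi^e\,dt .
\]
The function $\varphi^e$ is the local drift in direction $e$, and $u^e_\lambda(\omega)$ is the quenched mean of $e\cdot X$ at an independent exponential time with mean $1/\lambda$. In particular $|u^e_\lambda|\le\|\varphi^e\|_\infty/\lambda$.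

\begin{theorem}[Gaussian limit, all $d$]\label{thm:A}
Assume the diffusive bound. There is a deterministic matrix $\bar\sigma^2$ with $e\cdot\bar\sigma^2e\ge2s_*|e|^2$ for all $e\in\mathbb R^d$ such that $X$ has the Gaussian limit $\bar\sigma^2$. Moreover, if $W$ has covariance $\bar\sigma^2$, then $t^{-q/2}\mathbf E|X(t)|^q\to\mathbf E|W(1)|^q$ for $0<q<2$, and for every $e$
\[
\lim_{K\to\infty}\lim_{t\to\infty}t^{-1}\mathbf E\big[(e\cdot X(t))^2\wedge K^2t\big]=e\cdot\bar\sigma^2e,\qquad \liminf_{t\to\infty}t^{-1}\mathbf E\big[(e\cdot X(t))^2\big]\ge e\cdot\bar\sigma^2e .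
\]
\end{theorem}

\begin{theorem}[Criterion]\label{thm:B}
Assume the diffusive bound. For each $e\in\mathbb R^d$ the following are equivalent:
\begin{enumerate}
\item[(a)] $t^{-1}\mathbf E[(e\cdot X(t))^2]\to e\cdot\bar\sigma^2e$ as $t\to\infty$;
\item[(b)] the family $\{t^{-1}(e\cdot X(t))^2\}_{t\ge1}$ is uniformly integrable under $\mathbf P$;
\item[(c)] as $\lambda\to0$, $\lambda\|u^e_\lambda\|^2\to0$ and $(\nabla_ku^e_\lambda)_k$ converges strongly in $L^2$.
\end{enumerate}
The CLT holds if and only if these conditions hold for all $e$, that is, if and only if $\{|X(t)|^2/t\}_{t\ge1}$ is uniformly integrable. For example, it holds if $\mathbf E|X(t)|^{2+\varepsilon}\le Ct^{1+\varepsilon/2}$ for $t\ge1$ and some $\varepsilon>0$.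
\end{theorem}

\begin{theorem}[Counterexample]\label{thm:C}
For every $d\ge2$ there is a stationary ergodic bistochastic environment with $s_k\equiv1$ and $0\le p_k\le2$ that satisfies the diffusive bound and for which
\[
\liminf_{t\to\infty}t^{-1}\mathbf E[X_1(t)^2]=\bar\sigma^2_{11},\qquad\limsup_{t\to\infty}t^{-1}\mathbf E[X_1(t)^2]\ge\bar\sigma^2_{11}+\tfrac1{1024}.
\]
So the asymptotic covariance does not exist. In particular the range $q<2$ in Theorem~\ref{thm:A} is sharp.
\end{theorem}

\begin{theorem}[Dimension one]\label{thm:D}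
If $d=1$, the diffusive bound implies the CLT.
\end{theorem}

Section~\ref{sec:hand} shows the two ideas of the paper in their simplest form. Sections~\ref{sec:env} and~\ref{sec:mart} prepare the tools; nothing in them uses the diffusive bound. Theorem~\ref{thm:A} is proved in Section~\ref{sec:A}, Theorems~\ref{thm:B} and~\ref{thm:D} in Section~\ref{sec:BD}, and Theorem~\ref{thm:C} in Section~\ref{sec:C}.

\section{Two computations by hand}\label{sec:hand}

\subsection{A harmonic coordinate in dimension one}\label{sub:oned}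
Let $d=1$ and $v=0$, so that $a:=p_1=s_1$ and $p_{-1}=a\circ\tau_{-1}$: the edge $\{x,x+1\}$ is crossed at rate $a(\tau_x\omega)$ in both directions. The walk has the local drift $a-a\circ\tau_{-1}$ and is not a martingale. We move the sites so that it becomes one. We look for a function $H(\omega,x)$ with $H(\omega,0)=0$ and stationary increments $H(\omega,x+1)-H(\omega,x)=\zeta(\tau_x\omega)$, where $\zeta\in L^2(\pi)$ and $E\zeta=1$, such that $H(\omega,X(t))$ has no drift. At the origin this means $a\zeta-(a\zeta)\circ\tau_{-1}=0$. By ergodicity $a\zeta$ is a constant $\kappa$, and $E\zeta=1$ determines it: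
\begin{equation}\label{eq:kappa}
\zeta=\kappa/a,\qquad \kappa=1/E[1/a].
\end{equation}
Three facts now point to the Gaussian limit.
\begin{enumerate}
\item[(1)] $M_t=H(\omega,X(t))$ is a martingale, with jumps bounded by $\kappa/s_*$.
\item[(2)] Its variance grows at rate $\Gamma(\eta_t)$, where $\Gamma=a\zeta^2+(a\zeta^2)\circ\tau_{-1}$ and $E\Gamma=2\kappa^2E[1/a]=2\kappa$. The ergodic theorem for $\eta$ makes this rate deterministic in the long run, and $M$ has the Gaussian limit $2\kappa$.
\item[(3)] By the ergodic theorem for $\tau_1$, $H(\omega,x)-x=o(|x|)$ for a.e.\ $\omega$. So $M_t-X(t)=o(\sqrt t)$ as long as $|X(t)|=O(\sqrt t)$.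
\end{enumerate}
If the conductances alternate between $1$ and $2$, then $\kappa=4/3$, the increments of $H$ alternate between $4/3$ and $2/3$, the \emph{corrector} $H(\omega,x)-x$ is bounded by $1/3$, and the limit variance is $8/3$.

The proof of Theorem~\ref{thm:A} follows this plan, and for $d\ge2$ each step meets a difficulty. There is no formula for the increments; we obtain them as a weak limit of $e\cdot k+\nabla_ku^e_\lambda$, and an exact identity (Lemma~\ref{lem:exact}) converts the diffusive bound into the required compactness. The increments are then only square integrable, so the martingale limit theorem must be proved for unbounded jumps (Proposition~\ref{prop:mclt}). Finally, the corrector is controlled only in $L^2(\pi)$ and at deterministic sites, while $X(t)$ depends on $\omega$; a heat kernel bound that is uniform in $\omega$ (Lemma~\ref{lem:heat}) removes this dependence. It shows that the corrector is $o(\sqrt t)$ in probability, but not in $L^2$, and this is where clause (i) is lost.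

\subsection{How a second moment escapes}\label{sub:escape}
Let $Z$ be standard Gaussian, and for $t\ge1$ let $Z_t$ be equal to $Z$, except on an independent event of probability $1/t$, where $Z_t=\sqrt t$. Then $Z_t\Rightarrow Z$, the second moments are bounded, and $\mathbf EZ_t^2=(1-1/t)+1\to2\neq\mathbf EZ^2$. For $Z_t=X_1(t)/\sqrt t$ the exceptional event is $X_1(t)\approx t$: we need an event of probability about $1/t$ on which the walk moves at linear speed for a time $t$.

A divergence-free flow can produce this if $d\ge2$. Place vortices of radius $R$ and unit speed so that they cover a fraction $\theta$ of the sites. The following count, made precise in Section~\ref{sec:C}, fixes $\theta$. For $t$ up to order $R$, the walk starts inside a vortex with probability $\theta$ and is then carried a distance of order $t$; this adds about $\theta t$ to $t^{-1}\mathbf E[X_1(t)^2]$. At $t\approx R$ the contribution is $\theta R$. It must be bounded for the diffusive bound and must not vanish for the counterexample, so $\theta\approx1/R$.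 A vortex cannot transport farther than its diameter, and a periodic array of vortices of one size has convergent second moments (Lemma~\ref{lem:periodic}). So we use radii $R_1\ll R_2\ll\cdots$, each at density $1/R_n$. At time $t$ the vortices with $R_n>t$ contribute at most about $\sum_{R_n>t}t/R_n=O(1)$. The drift of those with $R_n\le t$ is canceled by an explicit corrector that has size $R_n$ on a fraction $1/R_n$ of the sites, hence squared norm about $\sum_{R_n\le t}R_n=O(t)$. At times between two widely separated scales the walk sees only a periodic environment, and no second moment is in excess.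

\section{The environment seen from the walker}\label{sec:env}

Statements about the field $(\tau_x\omega)_x$ for a.e.\ $\omega$ are meant for all $x$ at once; countably many null sets are discarded. The quenched generator is $L_\omega f(x)=\sum_kP_k(\omega,x)(f(x+k)-f(x))$. We use two textbook facts about jump processes with bounded rates and steps, for fixed $\omega$.
\begin{enumerate}
\item[(D1)] (Dynkin's formula.) If $f:\mathbb Z^d\to\mathbb C$ has polynomial growth, then $M^f_t=f(X(t))-f(0)-\int_0^tL_\omega f(X(s))\,ds$ is a $\mathbf P_\omega$-martingale.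
\item[(D2)] If $f$ is real and bounded, then $(M^f_t)^2-\int_0^t\Gamma_\omega f(X(s))\,ds$ is a $\mathbf P_\omega$-martingale, where $\Gamma_\omega f(x)=\sum_kP_k(\omega,x)(f(x+k)-f(x))^2$.
\end{enumerate}
Since $|X(t)|\le\mathcal N_t$, (D1) may be integrated over $\pi$ when $|f(\omega,x)|\le c(1+|x|)^m$ uniformly in $\omega$.

A \emph{field} is a family $\theta=(\theta_k)_{k\in\mathcal E}$ in $L^2(\pi)$. By \eqref{eq:ell}, $\|\theta\|_s^2:=\sum_kE[s_k\theta_k^2]$ is a Hilbert norm equivalent to $\sum_k\|\theta_k\|^2$; the two norms define the same strong and the same weak convergence. A field is \emph{odd} if $\theta_{-k}\circ\tau_k=-\theta_k$, that is, if it changes sign when the edge is reversed. Gradients $\nabla f=(\nabla_kf)_k$ are odd, and so is the constant field $\hat e:=(e\cdot k)_k$.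

\subsection{Energy identities and ergodicity}

\begin{lemma}\label{lem:forms}
Let $h\in L^1(\pi)$, $f\in L^2(\pi)$, and let $\theta,\theta'$ be odd fields. Then
\begin{enumerate}
\item[(a)] $E[Lh]=0$;
\item[(b)] $\sum_kE[p_k\theta_k\theta'_k]=\sum_kE[s_k\theta_k\theta'_k]$;
\item[(c)] $\langle f,-Lf\rangle=\frac12\|\nabla f\|_s^2$;
\item[(d)] $\sum_kE[s_k\theta_kf]=-\frac12\sum_kE[s_k\theta_k\nabla_kf]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Shift by $\tau_{-k}$, rename $k\to-k$ and use \eqref{eq:bist}: $\sum_kE[p_k\,h\circ\tau_k]=E[h\sum_kp_{-k}\circ\tau_k]=E[h\sum_kp_k]$.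
(b) Rename $k\to-k$ and shift by $\tau_k$: the left side equals $\sum_kE[(p_{-k}\circ\tau_k)\theta_k\theta'_k]$, as the two sign changes cancel. Average the two expressions.
(c) Since $ab-a^2=-\frac12(a-b)^2+\frac12(b^2-a^2)$, we have $\langle f,Lf\rangle=-\frac12\sum_kE[p_k(\nabla_kf)^2]+\frac12E[L(f^2)]$. Use (a) and (b).
(d) As in (b), the left side equals $-\sum_kE[s_k\theta_k\,f\circ\tau_k]$. Average.
\end{proof}

Part (c) shows that the flow $v$ is invisible in the energy. This is why ellipticity of $s$ suffices everywhere below.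

\begin{lemma}\label{lem:erg}
Under $\mathbf P$ the process $\eta$ is stationary with marginal $\pi$, and ergodic. Consequently, if $\Gamma\in L^1(\pi)$, then for a.e.\ $\omega$, $\mathbf P_\omega$-a.s., $R^{-1}\int_0^R\Gamma(\eta_s)\,ds\to E\Gamma$ as $R\to\infty$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:forms}(a), $\frac d{dt}E[e^{tL}h]=0$, so $\pi$ is invariant for the Markov process $\eta$. Let $\mathcal I$ be an event of the path of $\eta$ that is invariant under all time shifts, and let $h(\omega)=\mathbf P_\omega(\mathcal I)$. By invariance and the Markov property, $\mathbf P(\mathcal I\mid\eta_s,s\le t)=h(\eta_t)$, and this converges to $1_{\mathcal I}$ in $L^1$ by martingale convergence. By stationarity and invariance, $\mathbf E|h(\eta_t)-1_{\mathcal I}|=\mathbf E|h(\eta_0)-1_{\mathcal I}|$ for all $t$. Hence $1_{\mathcal I}=h(\eta_0)$ a.s., and $h=1_B$ a.e.\ for some $B\in\mathcal F$. Also $e^{tL}h=h$ for all $t$, so $L1_B=0$, and $\|\nabla1_B\|_s=0$ by Lemma~\ref{lem:forms}(c). By ellipticity $1_B$ is invariant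 under every $\tau_k$, so $\mathbf P(\mathcal I)=\pi(B)\in\{0,1\}$. The last statement is Birkhoff's ergodic theorem for $\eta$, together with the fact that an event of full $\mathbf P$-probability has full $\mathbf P_\omega$-probability for a.e.\ $\omega$.
\end{proof}

\subsection{The second moment in terms of the resolvent}
The diffusive bound is a statement about the walk, and we need a statement about functions on $\Omega$. The next identity is the dictionary. Its left side is an average of $t^{-1}\mathbf E[(e\cdot X(t))^2]$ against the probability density $\lambda^2te^{-\lambda t}$, which lives on times of order $1/\lambda$.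

\begin{lemma}\label{lem:exact}
For every $e\in\mathbb R^d$ and $\lambda>0$,
\begin{equation}\label{eq:exact}
\lambda^2\int_0^\infty e^{-\lambda t}\,\mathbf E[(e\cdot X(t))^2]\,dt=2\lambda\|u^e_\lambda\|^2+\|\hat e+\nabla u^e_\lambda\|_s^2 .
\end{equation}
\end{lemma}

\begin{proof}
Write $u=u^e_\lambda$, $\varphi=\varphi^e$, and put
\[
\alpha=\sum_k(e\cdot k)^2E[p_k],\qquad\beta=\sum_k(e\cdot k)E[p_k\,u\circ\tau_k],\qquad\gamma(t)=\mathbf E[\varphi(\eta_t)\,e\cdot X(t)].
\]
Let $m(t)=\mathbf E[(e\cdot X(t))^2]$. Apply (D1) to $x\mapsto(e\cdot x)^2$ and use stationarity of $\eta$: $m$ is absolutely continuous and $m'=\alpha+2\gamma$. The term $\gamma$ correlates the present drift with the past displacement. To compute its Laplace transform let $h(t)=\mathbf E[u(\eta_t)\,e\cdot X(t)]$. The generator applied to $x\mapsto u(\tau_x\omega)\,e\cdot x$ gives $(Lu)(\tau_x\omega)\,e\cdot x+\sum_k(e\cdot k)(p_k\,u\circ\tau_k)(\tau_x\omega)$, and $Lu=\lambda u-\varphi$, so $h'=\lambda h-\gamma+\beta$. Since $h(0)=0$ and $h$ grows at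 most linearly, $\int_0^\infty e^{-\lambda t}(\lambda h-h')\,dt=0$, that is, $\int_0^\infty e^{-\lambda t}\gamma\,dt=\beta/\lambda$. Integrating by parts, the left side of \eqref{eq:exact} is $\lambda\int_0^\infty e^{-\lambda t}m'\,dt=\alpha+2\beta$. Now $\beta=\langle\varphi,u\rangle+\sum_kE[p_k(e\cdot k)\nabla_ku]$, and by Lemma~\ref{lem:forms}(c)
\begin{equation}\label{eq:energy}
\langle\varphi,u\rangle=\langle(\lambda-L)u,u\rangle=\lambda\|u\|^2+\tfrac12\|\nabla u\|_s^2 .
\end{equation}
By Lemma~\ref{lem:forms}(b) we may replace $p_k$ by $s_k$ in $\alpha$ and in the cross term. Then $\alpha+2\beta=2\lambda\|u\|^2+\sum_kE[s_k((e\cdot k)^2+2(e\cdot k)\nabla_ku+(\nabla_ku)^2)]$.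
\end{proof}

\subsection{A heat kernel bound}

\begin{lemma}\label{lem:heat}
There is $C'=C'(d,s_*)$ such that $\mathbf P_\omega(X(t)=x)\le C't^{-d/2}$ for a.e.\ $\omega$, all $x\in\mathbb Z^d$ and all $t>0$.
\end{lemma}

\begin{proof}
In this proof $\|\cdot\|_1$, $\|\cdot\|_2$ and $(\cdot,\cdot)$ refer to $\ell^1(\mathbb Z^d)$ and $\ell^2(\mathbb Z^d)$, and $\mathcal D(f)=\sum_{x,k}(f(x+k)-f(x))^2$.

\emph{Nash inequality:} $\|f\|_2^{2+4/d}\le C_d\|f\|_1^{4/d}\mathcal D(f)$. Let $\hat f$ be the Fourier transform on $[-\pi,\pi]^d$; then $|\hat f|\le\|f\|_1$. Since $\sum_k|e^{ik\cdot\theta}-1|^2=8\sum_i\sin^2(\theta_i/2)\ge8|\theta|^2/\pi^2$, Parseval's identity gives $\mathcal D(f)\ge\frac8{\pi^2}(2\pi)^{-d}\int|\theta|^2|\hat f|^2$. Splitting $\|f\|_2^2=(2\pi)^{-d}\int|\hat f|^2$ at $|\theta|=\rho$ gives $\|f\|_2^2\le c_d\rho^d\|f\|_1^2+\frac{\pi^2}8\rho^{-2}\mathcal D(f)$ for every $\rho>0$. Take $\rho^{d+2}=\mathcal D(f)/\|f\|_1^2$ and raise the result to the power $1+2/d$.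

\emph{The semigroups.} The operators $L_\omega+2ds^*I$ and $L^*_\omega+2ds^*I$ are bounded with nonnegative entries, so $e^{tL_\omega}$ and $e^{tL^*_\omega}$ preserve positivity. Both preserve $\sum_xf(x)$: the second because the rows of $L_\omega$ sum to zero, the first because its columns do, which is bistochasticity. The computation in Lemma~\ref{lem:forms}(b),(c), with $\sum_x$ in place of $E$, gives
\[
(f,L^*_\omega f)=(f,L_\omega f)=-\tfrac12\sum_{x,k}s_k(\tau_x\omega)(f(x+k)-f(x))^2\le-\tfrac12s_*\mathcal D(f).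
\]
Let $f_t=e^{tL_\omega}\delta_x$ or $f_t=e^{tL^*_\omega}\delta_x$, and $y(t)=\|f_t\|_2^2>0$. Then $\|f_t\|_1=1$ and $y'\le-s_*\mathcal D(f_t)\le-s_*C_d^{-1}y^{1+2/d}$. Hence $(y^{-2/d})'\ge2s_*/(dC_d)$ and $y(t)\le C''t^{-d/2}$. Finally $\mathbf P_\omega(X(t)=x)=(\delta_0,e^{tL_\omega}\delta_x)=(e^{tL_\omega^*/2}\delta_0,e^{tL_\omega/2}\delta_x)\le C''(t/2)^{-d/2}$ by the Cauchy--Schwarz inequality.
\end{proof}

\section{Cocycles and martingales}\label{sec:mart}

\subsection{Limits of gradients}
The corrector of Section~\ref{sub:oned} has stationary increments but need not be of the form $f(\tau_x\omega)-f(\omega)$ with $f\in L^2(\pi)$. The right space for the increments is the closure $\mathcal G$ of $\{\nabla f:f\in L^2(\pi)\}$ in the space of fields. It is a closed subspace, hence weakly closed, and every $\psi\in\mathcal G$ is odd with $E\psi_k=0$, as these properties pass to limits.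

\begin{lemma}\label{lem:cocycle}
For $\psi\in\mathcal G$ there is a unique family $\Psi(\cdot,x)\in L^2(\pi)$, $x\in\mathbb Z^d$, the \emph{cocycle} of $\psi$, with $\Psi(\omega,0)=0$ and $\Psi(\omega,x+k)-\Psi(\omega,x)=\psi_k(\tau_x\omega)$ a.e. For every $\delta>0$ there is a constant $b_\delta<\infty$ with
\begin{equation}\label{eq:sublin}
\|\Psi(\cdot,x)\|\le\delta|x|_1+b_\delta\qquad\text{for all }x\in\mathbb Z^d .
\end{equation}
\end{lemma}

\begin{proof}
Uniqueness holds because $\Psi(\cdot,x)$ must be the sum of the shifted $\psi_k$ along any path from $0$ to $x$. Let $\nabla f_n\to\psi$. The function $f_n\circ\tau_x-f_n$ is the sum of $|x|_1$ shifted gradients of $f_n$ along a shortest path, so it converges in $L^2(\pi)$ to some $\Psi(\cdot,x)$, and $\Psi(\cdot,x+k)-\Psi(\cdot,x)=\lim(\nabla_kf_n)\circ\tau_x=\psi_k\circ\tau_x$. Choose $f$ with $\max_k\|\psi_k-\nabla_kf\|\le\delta$. Summing along a shortest path, $\|\Psi(\cdot,x)-(f\circ\tau_x-f)\|\le\delta|x|_1$, and \eqref{eq:sublin} holds with $b_\delta=2\|f\|$.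
\end{proof}

The map $\psi\mapsto\Psi$ is linear, and the cocycle of $\nabla f$ is $f\circ\tau_x-f$.

\subsection{The variance of a compensated cocycle}
For $c\in\mathbb R^d$ and $\psi\in\mathcal G$ put $\zeta=\hat c+\psi$, $D=\sum_kp_k\zeta_k\in L^2(\pi)$, and
\[
M^{c,\psi}_t:=c\cdot X(t)+\Psi(\omega,X(t))-\int_0^tD(\eta_s)\,ds .
\]
This process is linear in $(c,\psi)$. We have no control on the growth of $\Psi(\omega,\cdot)$ for fixed $\omega$, so (D2) does not apply directly, and we localize.

\begin{lemma}\label{lem:var}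
$\mathbf E[(M^{c,\psi}_t)^2]=t\,\|\hat c+\psi\|_s^2$ for all $t\ge0$.
\end{lemma}

\begin{proof}
Write $M=M^{c,\psi}$, $H(x)=c\cdot x+\Psi(\omega,x)$ and $\Gamma=\sum_kp_k\zeta_k^2\in L^1(\pi)$. Then $L_\omega H(x)=D(\tau_x\omega)$ and $\Gamma_\omega H(x)=\Gamma(\tau_x\omega)$. Let $\rho_n$ be the exit time of $X$ from $\{|x|\le n\}$. Up to time $\rho_n$, $M$ coincides with the martingale $M^f$ of the bounded function $f=H1_{\{|x|\le n+1\}}$. By (D1), (D2) and optional stopping, $M_{\cdot\wedge\rho_n}$ is a martingale and $\mathbf E_\omega[M_{t\wedge\rho_n}^2]=\mathbf E_\omega\int_0^{t\wedge\rho_n}\Gamma(\eta_s)\,ds$. Since $\mathbf E\int_0^t\Gamma(\eta_s)\,ds=tE\Gamma<\infty$, for a.e.\ $\omega$ the discrete-time martingale $n\mapsto M_{t\wedge\rho_n}$ is bounded in $L^2(\mathbf P_\omega)$, so it converges in $L^2(\mathbf P_\omega)$. Its limit is $M_t$ because $\rho_n\to\infty$. Hence $\mathbf E_\omega[M_t^2]=\mathbf E_\omega\int_0^t\Gamma(\eta_s)\,ds$. Integrate over $\pi$ and use Lemma~\ref{lem:forms}(b).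
\end{proof}

For $c=e$ and $\psi=\nabla u$, $u=u^e_\lambda$, we have $D=\varphi^e+Lu=\lambda u$, so
\begin{equation}\label{eq:resmart}
e\cdot X(t)=M^{e,\nabla u}_t-u(\eta_t)+u(\eta_0)+\lambda\int_0^tu(\eta_s)\,ds .
\end{equation}
If $\lambda=1/t$, then by stationarity each of the last three terms has $L^2(\mathbf P)$-norm at most $\|u\|$.

\subsection{A quenched martingale limit theorem}

\begin{proposition}\label{prop:mclt}
Let $c^{(i)}\in\mathbb R^d$ and $\psi^{(i)}\in\mathcal G$, $1\le i\le r$. Put $\zeta_k=(c^{(i)}\cdot k+\psi^{(i)}_k)_i\in\mathbb R^r$ and suppose that $\sum_kp_k\zeta_k=0$ a.e. Let $M_t=(c^{(i)}\cdot X(t)+\Psi^{(i)}(\omega,X(t)))_i$ and $\Sigma_{ij}=\sum_kE[s_k\zeta^{(i)}_k\zeta^{(j)}_k]$. Then $\mathbf E[(\theta\cdot M_t)^2]=t\,\theta\cdot\Sigma\theta$ for $\theta\in\mathbb R^r$, and for a.e.\ $\omega$ the finite-dimensional distributions of $(T^{-1/2}M_{Tt})_{t\ge0}$ under $\mathbf P_\omega$ converge, as $T\to\infty$, to those of a Brownian motion with covariance $\Sigma$.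
\end{proposition}

\begin{proof}
The variance formula is Lemma~\ref{lem:var} for $\theta\cdot M$, with $D=0$. For the convergence we compute characteristic functions with an exponential martingale. Large jumps are handled by truncation at a level $K$. Let
\[
\Gamma_{ij}=\sum_kp_k\zeta_k^{(i)}\zeta_k^{(j)},\qquad\Gamma^{(K)}=\sum_kp_k|\zeta_k|^21\{|\zeta_k|>K\}.
\]
These are in $L^1(\pi)$, $E\Gamma=\Sigma$ by Lemma~\ref{lem:forms}(b), and $E\Gamma^{(K)}\to0$ as $K\to\infty$ by dominated convergence. By Lemma~\ref{lem:erg}, for a.e.\ $\omega$, $\mathbf P_\omega$-a.s., for all $t\ge0$ and $K\in\mathbb N$,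
\begin{equation}\label{eq:birk}
\int_0^t\Gamma(\eta_{Ts})\,ds\to t\Sigma,\qquad\int_0^t\Gamma^{(K)}(\eta_{Ts})\,ds\to tE\Gamma^{(K)}\qquad(T\to\infty).
\end{equation}
Fix such an $\omega$, times $0=t_0<\dots<t_m=t_*$ and vectors $\theta_1,\dots,\theta_m\in\mathbb R^r$. Let $\xi_s=\theta_j$ for $s\in(t_{j-1},t_j]$, $|\xi|_\infty=\max_j|\theta_j|$, and
\[
Y_t=T^{-1/2}\sum_j\theta_j\cdot\big(M_{T(t\wedge t_j)}-M_{T(t\wedge t_{j-1})}\big),\qquad\ell=\tfrac12\int_0^{t_*}\xi_s\cdot\Sigma\xi_s\,ds .
\]
By L\'evy's continuity theorem it suffices to show $\mathbf E_\omega e^{iY_{t_*}}\to e^{-\ell}$, since $e^{-\ell}$ is the joint characteristic function of the Brownian increments.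

\emph{The exponential martingale.} Put $y_k(s)=\xi_s\cdot\zeta_k(\eta_{Ts})/\sqrt T$ and
\[
\Phi_t=\int_0^tT\sum_kp_k(\eta_{Ts})\big(e^{iy_k(s)}-1\big)\,ds=\int_0^tT\sum_kp_k(\eta_{Ts})\big(e^{iy_k(s)}-1-iy_k(s)\big)\,ds;
\]
the two forms agree because $\sum_kp_k\zeta_k=0$. Write $M_t=H(X(t))$. On $[t_{j-1},t_j]$, $e^{iY_t}$ is a factor of modulus one, known at time $t_{j-1}$, times $f(X(Tt))$, where $f=\exp(i\theta_j\cdot H/\sqrt T)$ is bounded and $L_\omega f(x)=f(x)\sum_kp_k(\tau_x\omega)(e^{i\theta_j\cdot\zeta_k(\tau_x\omega)/\sqrt T}-1)$. By (D1), $J_t=e^{iY_t}-\int_0^te^{iY_s}\,d\Phi_s$ is a martingale on $[0,t_*]$. As $\Phi$ is continuous and of bounded variation, the product rule gives $d(e^{iY_t-\Phi_t})=e^{-\Phi_t}\,dJ_t$. The first form of $\Phi$ shows $|\Phi_t|\le4ds^*Tt_*$. So $e^{iY_t-\Phi_t}$ is a bounded local martingale, hence a martingale, with mean $1$.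

\emph{The limit of $\Phi$.} Let $\Lambda_t=\frac12\int_0^t\xi_s\cdot\Gamma(\eta_{Ts})\xi_s\,ds=\int_0^tT\sum_kp_k(\eta_{Ts})\frac12y_k(s)^2\,ds$. It is continuous and nondecreasing, and $\Lambda_{t_*}\to\ell$ a.s.\ by \eqref{eq:birk}. From $|e^{iy}-1-iy|\le y^2/2$ we get $|\Phi_t|\le\Lambda_t$. From $|e^{iy}-1-iy+y^2/2|\le\min(y^2,|y|^3)$, using $y^2$ when $|\zeta_k|>K$ and $|y|^3$ when $|\zeta_k|\le K$, we get
\[
|\Phi_{t_*}+\Lambda_{t_*}|\le|\xi|_\infty^2\int_0^{t_*}\Big(\Gamma^{(K)}+\frac{K|\xi|_\infty}{\sqrt T}\operatorname{tr}\Gamma\Big)(\eta_{Ts})\,ds .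
\]
Let $T\to\infty$, then $K\to\infty$: $\Phi_{t_*}\to-\ell$ a.s.

\emph{Passing to expectations.} The bound $4ds^*Tt_*$ is not uniform in $T$, so we stop. Let $\rho=\inf\{t:\Lambda_t\ge\ell+1\}\wedge t_*$. Then $\mathbf P_\omega(\rho=t_*)\to1$, $|e^{iY_\rho-\Phi_\rho}|\le e^{\ell+1}$ and $\mathbf E_\omega e^{iY_\rho-\Phi_\rho}=1$. The difference $e^{iY_\rho-\Phi_\rho}-e^{iY_{t_*}+\ell}$ is bounded uniformly in $T$, and on $\{\rho=t_*\}$ its modulus is $|e^{-\Phi_{t_*}}-e^\ell|\to0$. So its expectation tends to $0$, that is, $e^\ell\,\mathbf E_\omega e^{iY_{t_*}}\to1$.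
\end{proof}

The first application is the case of a bounded corrector. It is needed in Section~\ref{sub:small}.

\begin{lemma}[Periodic environments]\label{lem:periodic}
Let $\Omega$ be finite with $\pi$ uniform, and let $E\varphi^e=0$. Then there is $\sigma^2\ge0$ such that $t^{-1}\mathbf E[(e\cdot X(t))^2]\to\sigma^2$ and $t^{-1/2}e\cdot X(t)\Rightarrow N(0,\sigma^2)$ under $\mathbf P$.
\end{lemma}

\begin{proof}
If $Lf=0$, then $\nabla f=0$ by Lemma~\ref{lem:forms}(c), so $f$ is constant. Hence the range of $L$ has codimension one. It lies in the mean-zero functions by Lemma~\ref{lem:forms}(a), so it equals them, and there is $u$ with $Lu=-\varphi^e$. Proposition~\ref{prop:mclt} applies to $M_t=e\cdot X(t)+u(\eta_t)-u(\eta_0)$, with $\sigma^2=\|\hat e+\nabla u\|_s^2$, and $|M_t-e\cdot X(t)|\le2\max|u|$.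
\end{proof}

\section{The Gaussian limit}\label{sec:A}

In this section and the next we assume the diffusive bound \eqref{eq:diff}. Call $\psi\in\mathcal G$ a \emph{corrector field} for $e$ if
\begin{equation}\label{eq:corr}
\sum_kp_k\psi_k=-\varphi^e,\qquad\text{that is,}\qquad\sum_kp_k(e\cdot k+\psi_k)=0 .
\end{equation}

\begin{lemma}[Existence]\label{lem:exist}
The quantities $\lambda\|u^e_\lambda\|^2$ and $\|\nabla u^e_\lambda\|_s$ are bounded in $\lambda>0$. Every sequence $\lambda_j\to0$ has a subsequence along which $\nabla u^e_{\lambda_j}$ converges weakly to a corrector field for $e$.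
\end{lemma}

\begin{proof}
By \eqref{eq:diff} the left side of \eqref{eq:exact} is at most $\lambda^2\int_0^\infty e^{-\lambda t}C|e|^2t\,dt=C|e|^2$, which gives the bounds. A bounded sequence in a Hilbert space has a weakly convergent subsequence: $\nabla u^e_{\lambda_j}\rightharpoonup\psi$, and $\psi\in\mathcal G$. Since $\|\lambda u^e_\lambda\|=O(\lambda^{1/2})$, we have $Lu^e_{\lambda_j}=\lambda_ju^e_{\lambda_j}-\varphi^e\to-\varphi^e$. Since the $p_k$ are bounded, $Lu^e_{\lambda_j}=\sum_kp_k\nabla_ku^e_{\lambda_j}\rightharpoonup\sum_kp_k\psi_k$.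
\end{proof}

The estimate \eqref{eq:sublin} says that a cocycle is small at most sites of a ball of radius $K\sqrt t$, in most environments. The walk could still seek out the exceptional sites. By Lemma~\ref{lem:heat} it cannot: on that ball its law is bounded by a constant times the uniform law, whatever $\omega$ is.

\begin{lemma}[Cocycles are negligible]\label{lem:negl}
For every $\psi\in\mathcal G$, $t^{-1/2}\Psi(\omega,X(t))\to0$ in $\mathbf P$-probability as $t\to\infty$.
\end{lemma}

\begin{proof}
Let $\varepsilon,K,\delta>0$. By \eqref{eq:diff} and Lemma~\ref{lem:heat},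
\[
\mathbf P\big(|\Psi(\omega,X(t))|>\varepsilon\sqrt t\big)\le\frac C{K^2}+C't^{-d/2}\sum_{|x|\le K\sqrt t}\pi\big(|\Psi(\cdot,x)|>\varepsilon\sqrt t\big).
\]
The sum has at most $(2K\sqrt t+1)^d$ terms. In each, $|x|_1^2\le dK^2t$, so Chebyshev's inequality and \eqref{eq:sublin} bound it by $(2\delta^2dK^2t+2b_\delta^2)/(\varepsilon^2t)$. As $t\to\infty$ the upper limit of the right side is at most $CK^{-2}+C'(2K)^d\,2\delta^2dK^2\varepsilon^{-2}$. Let $\delta\to0$, then $K\to\infty$.
\end{proof}

\begin{lemma}[Uniqueness]\label{lem:unique}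
For each $e$ there is exactly one corrector field $\psi^e$. It is linear in $e$, and $\nabla u^e_\lambda\rightharpoonup\psi^e$ as $\lambda\to0$.
\end{lemma}

\begin{proof}
Let $\psi\in\mathcal G$ be the difference of two corrector fields; then $\sum_kp_k\psi_k=0$. By Proposition~\ref{prop:mclt} with $r=1$ and $c=0$, $t^{-1/2}\Psi(\omega,X(t))\Rightarrow N(0,\|\psi\|_s^2)$ under $\mathbf P$. By Lemma~\ref{lem:negl} the limit is $0$, so $\psi=0$. Linearity follows since \eqref{eq:corr} is linear in $(e,\psi)$. By Lemma~\ref{lem:exist} every sequence $\lambda_j\to0$ has a subsequence along which the gradients converge weakly to $\psi^e$, and this gives the full limit.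
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\Psi=(\Psi^{e_i})_{i\le d}$ be the vector of the cocycles of $\psi^{e_1},\dots,\psi^{e_d}$, and $M_t=X(t)+\Psi(\omega,X(t))$. By \eqref{eq:corr}, Proposition~\ref{prop:mclt} applies with $c^{(i)}=e_i$. Let $\bar\sigma^2$ be its matrix $\Sigma$. By linearity, ellipticity, Jensen's inequality and $E\psi^e_k=0$,
\begin{equation}\label{eq:sigmabar}
e\cdot\bar\sigma^2e=\|\hat e+\psi^e\|_s^2\ge s_*\sum_k\big(E[e\cdot k+\psi^e_k]\big)^2=s_*\sum_k(e\cdot k)^2=2s_*|e|^2 .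
\end{equation}
Fix $t_1,\dots,t_m$ and $F$ as in \eqref{eq:limit}. Let $\mathbf X_T=(T^{-1/2}X(Tt_i))_i$, $\mathbf M_T=(T^{-1/2}M_{Tt_i})_i$ and $\mathbf W=(W(t_i))_i$. The integral in \eqref{eq:limit} is at most
\[
\mathbf E|F(\mathbf X_T)-F(\mathbf M_T)|+\int\big|\mathbf E_\omega F(\mathbf M_T)-\mathbf EF(\mathbf W)\big|\,d\pi .
\]
The second term tends to $0$ by Proposition~\ref{prop:mclt} and bounded convergence. For the first, let $\varepsilon,K>0$ and choose $\delta\in(0,1)$ with $|F(y)-F(y')|\le\varepsilon$ whenever $|y|\le K$ and $|y-y'|\le\delta$. The first term is at most $\varepsilon+2\|F\|_\infty\big(\mathbf P(|\mathbf M_T|>K)+\mathbf P(|\mathbf X_T-\mathbf M_T|>\delta)\big)$. Here $\mathbf P(|\mathbf M_T|>K)\le K^{-2}\operatorname{tr}\bar\sigma^2\sum_it_i$, and the last probability tends to $0$ by Lemma~\ref{lem:negl}, applied to each component and each $t_i>0$; the terms with $t_i=0$ vanish. Let $T\to\infty$, then $\varepsilon\to0$ and $K\to\infty$. This proves \eqref{eq:limit}.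

In particular $Z_t:=X(t)/\sqrt t\Rightarrow W(1)$ under $\mathbf P$. For $0<q<2$ the variables $|Z_t|^q$ are bounded in $L^{2/q}$ by \eqref{eq:diff}, hence uniformly integrable, and so their means converge. The function $y\mapsto(e\cdot y)^2\wedge K^2$ is bounded and continuous, so $\mathbf E[(e\cdot Z_t)^2\wedge K^2]\to\mathbf E[(e\cdot W(1))^2\wedge K^2]$, which increases to $e\cdot\bar\sigma^2e$ as $K\to\infty$. The lower bound follows since $(e\cdot Z_t)^2\ge(e\cdot Z_t)^2\wedge K^2$.
\end{proof}

\begin{remark}[Use of the hypotheses]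
Bistochasticity gives stationarity of $\eta$, the energy identities and conservation of mass in Lemma~\ref{lem:heat}. The diffusive bound is used to construct $\psi^e$, to confine the walk in Lemma~\ref{lem:negl}, and for the moments of order $q<2$. Ergodicity of $\tau$ and ellipticity together make the covariance deterministic; ellipticity also gives the heat kernel bound, uniqueness and \eqref{eq:sigmabar}. Without ellipticity the theorem fails: let $d=2$, let $\Omega=\{1,2\}^{\mathbb Z}$ carry the uniform product measure, let $\tau_z$ shift by $z_2$, and let $p_{\pm e_1}(\omega)=\omega_0$, $p_{\pm e_2}=0$. The action is ergodic, \eqref{eq:bist} and \eqref{eq:diff} hold, and $X_1(t)/\sqrt t\Rightarrow N(0,2\omega_0)$ under $\mathbf P_\omega$, a limit that depends on $\omega$. Without ergodicity the same happens for $\Omega=\{1,2\}$ with the trivial action and $p_k(\omega)=\omega$.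
\end{remark}

\section{Convergence of the second moment}\label{sec:BD}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $e$. Let $Z_t=t^{-1/2}e\cdot X(t)$, $Z=e\cdot W(1)$, $u_\lambda=u^e_\lambda$, $\psi=\psi^e$, and recall $\mathbf EZ^2=e\cdot\bar\sigma^2e=\|\hat e+\psi\|_s^2$.

(a)$\Leftrightarrow$(b). Let $\Delta_K(t)=\mathbf E[(Z_t^2-K^2)_+]$, so that $\mathbf EZ_t^2=\mathbf E[Z_t^2\wedge K^2]+\Delta_K(t)$. Since $(y-K^2)_+\le y1\{y>K^2\}$ and $y1\{y>2K^2\}\le2(y-K^2)_+$, condition (b) says that $\sup_{t\ge1}\Delta_K(t)\to0$ as $K\to\infty$. If (b) holds, the truncated limit in Theorem~\ref{thm:A} gives (a). If (a) holds, then $\Delta_K(t)\to\mathbf E[(Z^2-K^2)_+]$ as $t\to\infty$, for each $K$. Given $\varepsilon>0$ there are thus $K_0$ and $t_0\ge1$ with $\Delta_{K_0}(t)\le\varepsilon$ for $t\ge t_0$, and $\Delta_K\le\Delta_{K_0}$ for $K\ge K_0$. For $1\le t\le t_0$ we have $Z_t^2\le|e|^2\mathcal N_{t_0}^2$, which is integrable, so $\sup_{1\le t\le t_0}\Delta_K(t)\le\varepsilon$ for large $K$.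

(a)$\Rightarrow$(c). With $m(t)=\mathbf EZ_t^2\le C|e|^2$, the left side of \eqref{eq:exact} is $\int_0^\infty re^{-r}m(r/\lambda)\,dr$. By (a) and dominated convergence,
\[
2\lambda\|u_\lambda\|^2+\|\hat e+\nabla u_\lambda\|_s^2\to\|\hat e+\psi\|_s^2\qquad(\lambda\to0).
\]
By Lemma~\ref{lem:unique}, $\hat e+\nabla u_\lambda\rightharpoonup\hat e+\psi$, so the lower limit of the second term alone is at least the right side. Hence $\lambda\|u_\lambda\|^2\to0$ and $\|\hat e+\nabla u_\lambda\|_s\to\|\hat e+\psi\|_s$. In a Hilbert space, weak convergence and convergence of the norms imply strong convergence.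

(c)$\Rightarrow$(a). The strong limit is $\psi$ by Lemma~\ref{lem:unique}. Put $\lambda=1/t$. By linearity $M^{e,\psi}-M^{e,\nabla u_\lambda}=M^{0,\psi-\nabla u_\lambda}$, so Lemma~\ref{lem:var} gives $\mathbf E[(M^{e,\psi}_t-M^{e,\nabla u_\lambda}_t)^2]=t\|\psi-\nabla u_\lambda\|_s^2=o(t)$. By \eqref{eq:resmart}, the $L^2(\mathbf P)$-norm of $e\cdot X(t)-M^{e,\nabla u_\lambda}_t$ is at most $3\|u_\lambda\|=3\sqrt t\,(\lambda\|u_\lambda\|^2)^{1/2}=o(\sqrt t)$. So $\mathbf E[(e\cdot X(t)-M^{e,\psi}_t)^2]=o(t)$, while $\mathbf E[(M^{e,\psi}_t)^2]=t\|\hat e+\psi\|_s^2$. The triangle inequality gives (a).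

If the CLT holds with matrix $\sigma^2$, then $\sigma^2=\bar\sigma^2$ by uniqueness of the Gaussian limit, and clause (i) gives (a) for all $e$. Conversely, (a) for all $e$ gives (i) with $\sigma^2=\bar\sigma^2$ by polarization, and (ii) is Theorem~\ref{thm:A}. Since $|X|^2=\sum_iX_i^2$ and $(e\cdot X)^2\le|e|^2|X|^2$, (b) for all $e$ is uniform integrability of $|X(t)|^2/t$. In the example, $|X(t)|^2/t$ is bounded in $L^{1+\varepsilon/2}$.
\end{proof}

The proof shows that (a) is also equivalent to $\mathbf E[\Psi^e(\omega,X(t))^2]=o(t)$, the $L^2$ form of Lemma~\ref{lem:negl}: this is the estimate obtained from (c), and it implies (a).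

\begin{proof}[Proof of Theorem~\ref{thm:D}]
In dimension one a divergence-free flow is constant. Indeed, let $j=p_1-p_{-1}\circ\tau_1$. Condition \eqref{eq:bist} reads $p_1-p_{-1}\circ\tau_1=p_1\circ\tau_{-1}-p_{-1}$, that is, $j=j\circ\tau_{-1}$. So $j$ is a constant $j_0$. By (D1) and stationarity, $\mathbf EX(t)=tE[p_1-p_{-1}]=j_0t$, and $(j_0t)^2\le Ct$ for all $t$ forces $j_0=0$. We are in the setting of Section~\ref{sub:oned}, with $a=p_1\in[s_*,s^*]$.

Let $\psi$ be the corrector field for $e=1$ and $\zeta=1+\psi_1$. Then $E\zeta=1$, oddness gives $-1+\psi_{-1}=-\zeta\circ\tau_{-1}$, and \eqref{eq:corr} reads $a\zeta-(a\zeta)\circ\tau_{-1}=0$. So \eqref{eq:kappa} holds. The function $H(x)=x+\Psi(\omega,x)$ vanishes at $0$ and has increments $\kappa/a(\tau_x\omega)\ge\kappa/s^*$, so $|x|\le c_0|H(x)|$ with $c_0=s^*/\kappa$. Thus $|X(t)|\le c_0|M_t|$ for $M_t=H(X(t))$, and $M$ loses no second moment: $\mathbf EM_t^2=\bar\sigma^2t$ and $M_t/\sqrt t\Rightarrow W(1)$ by Proposition~\ref{prop:mclt}. From $y\le y\wedge b+(y-b)_+$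 we get, for $K>0$,
\begin{align*}
t^{-1}\mathbf E[X(t)^2]&\le t^{-1}\mathbf E[X(t)^2\wedge c_0^2K^2t]+c_0^2\,t^{-1}\mathbf E[(M_t^2-K^2t)_+]\\
&=t^{-1}\mathbf E[X(t)^2\wedge c_0^2K^2t]+c_0^2\big(\bar\sigma^2-t^{-1}\mathbf E[M_t^2\wedge K^2t]\big).
\end{align*}
Let $t\to\infty$, then $K\to\infty$: the first term tends to $\bar\sigma^2$ and the second to $0$. With the lower bound of Theorem~\ref{thm:A} this is condition (a) of Theorem~\ref{thm:B}.
\end{proof}

\begin{remark}[No flow, no counterexample]
In any dimension, if $v=0$ and \eqref{eq:diff} holds, then (c) holds for every $e$. Indeed $p_k=s_k$, and Lemma~\ref{lem:forms}(d) gives $\langle f,-Lh\rangle=\frac12\sum_kE[s_k\nabla_kf\nabla_kh]$, so $-L$ is self-adjoint and nonnegative. Let $\mu$ be the spectral measure of $\varphi^e$, the finite measure on $[0,\infty)$ with $\langle\varphi^e,b(-L)\varphi^e\rangle=\int b\,d\mu$ for bounded Borel $b$. By \eqref{eq:energy} and Lemma~\ref{lem:exist}, $\int(\lambda+\gamma)^{-1}d\mu(\gamma)=\langle\varphi^e,u^e_\lambda\rangle$ is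 bounded in $\lambda$, so $\mu(\{0\})=0$ and $\int\gamma^{-1}d\mu<\infty$. Then, as $\lambda,\lambda'\to0$,
\[
\lambda\|u^e_\lambda\|^2=\int\frac{\lambda\,d\mu(\gamma)}{(\lambda+\gamma)^2}\to0,\qquad\tfrac12\|\nabla u^e_\lambda-\nabla u^e_{\lambda'}\|_s^2=\int\gamma\Big(\frac1{\lambda+\gamma}-\frac1{\lambda'+\gamma}\Big)^2d\mu(\gamma)\to0
\]
by dominated convergence, both integrands being at most $1/\gamma$.
\end{remark}

\section{An environment of vortices}\label{sec:C}

Let $d\ge2$. The flow will live in the first two coordinates. For $x\in\mathbb Z^d$ write $\bar x=(x_1,x_2)$, and let $Q_R=[-R,R]^2\cap\mathbb Z^2$.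

\subsection{One vortex}
Let $R\ge1$ be an integer. For $1\le j\le R$ the ring $\{x\in\mathbb Z^2:|x|_\infty=j\}$ with its $8j$ nearest-neighbor edges is a cycle. Send a unit flow counterclockwise around each of these rings (Figure~\ref{fig:vortex}): $v_R(x,x')=1$ if $x'$ follows $x$ on one of the rings, $v_R(x,x')=-1$ if $x$ follows $x'$, and $v_R(x,x')=0$ otherwise. In the following, $k$ ranges over $\{\pm e_1,\pm e_2\}$.
\begin{enumerate}
\item[(V1)] $v_R(x+k,x)=-v_R(x,x+k)$, $|v_R|\le1$, and $\sum_kv_R(x,x+k)=0$, since a site lies on at most one ring, where it has one successor and one predecessor.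
\item[(V2)] $v_R\ne0$ only on edges with both endpoints in $Q_R$.
\item[(V3)] The drift $\sum_kk\,v_R(x,x+k)$ has at most two nonzero terms, so its components are at most $2$ in absolute value. Its sum over all $x$ is twice the sum of the steps around the rings, which is $0$.
\item[(V4)] If $|x_1|<-x_2\le R$, then $x\pm e_1$ lie on the ring of $x$ and $x\pm e_2$ do not, so $v_R(x,x\pm e_1)=\pm1$ and $v_R(x,x\pm e_2)=0$.
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.33]
\fill[gray!25] (-2,-7) rectangle (2,-3);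
\fill[gray!70] (-2,-6) rectangle (0,-4);
\foreach \j in {1,...,8}{
\draw (-\j,-\j) rectangle (\j,\j);
\draw[->,thick] (0,-\j) -- (0.7,-\j);
\draw[->,thick] (\j,0) -- (\j,0.7);
\draw[->,thick] (0,\j) -- (-0.7,\j);
\draw[->,thick] (-\j,0) -- (-\j,-0.7);}
\fill (0,0) circle (0.15);
\end{tikzpicture}
\caption{A vortex of radius $R=8$: unit flow runs counterclockwise around the square rings $|x|_\infty=1,\dots,R$. Added to unit symmetric rates, it gives rates $2,0,1,1$ to the right, left, up and down throughout the light rectangle $|x_1|\le R/4$, $-7R/8\le x_2\le-3R/8$. For large $R$, a walk started in the dark rectangle stays in the light one up to time $R/16$ and moves right by at least $R/16$, with probability at least $1/2$.}\label{fig:vortex}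
\end{figure}

\subsection{The environment}\label{sub:envC}
We need a stationary ergodic arrangement of vortices of all sizes that do not overlap and that looks periodic when the large vortices are ignored. Nested periodic lattices of centers with a random origin do this.

Let $r_1<r_2<\cdots$ be even integers with $r_1\ge16$, $r_n\mid r_{n+1}$ and $r_{n+1}^2\ge r_n^3$; one more growth condition is imposed in Section~\ref{sub:small}. Put $R_n=r_n^2$ (the radius) and $N_n=r_n^3$ (the period). Then $N_n\mid N_{n+1}$, $4\mid R_n$, $R_1\ge256$,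
\begin{equation}\label{eq:scales}
N_n^2=R_n^3,\qquad4R_n<N_n\le R_{n+1},\qquad\sum_{m>n}R_m^{-1}\le\tfrac43R_{n+1}^{-1},\qquad\sum_{m\le n}R_m\le\tfrac43R_n .
\end{equation}
The first relation gives the density $R_n^2/N_n^2=1/R_n$ found in Section~\ref{sub:escape}; the sums are geometric because $R_{n+1}\ge4R_n$.

Let $\Omega$ be the compact group of sequences $\omega=(\omega_n)_{n\ge1}$ with $\omega_n\in(\mathbb Z/N_n)^2$ and $\omega_{n+1}\equiv\omega_n\bmod N_n$, and let $\pi$ be its Haar probability measure, under which each $\omega_n$ is uniform. Let $\tau_x$, $x\in\mathbb Z^d$, add $\bar x$ to every $\omega_n$. This action preserves $\pi$, and it is ergodic: if $f\in L^2(\pi)$ is invariant, then $E[f\mid\omega_n]$ is a translation invariant function on $(\mathbb Z/N_n)^2$, hence the constant $Ef$, and $E[f\mid\omega_n]\to f$ by martingale convergence.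

The \emph{centers of scale $n$} form the set $Z_n(\omega)=\{z\in\mathbb Z^2:\omega_n+z\equiv0\bmod N_n\}$, a translate of $N_n\mathbb Z^2$. We have $Z_n(\tau_x\omega)=Z_n(\omega)-\bar x$, $Z_m\subset Z_n$ for $m>n$, and $\pi(z\in Z_n)=R_n^{-3}$ for each $z$. The \emph{box} of a center $z$ of scale $n$ is $z+Q_{2R_n}$; its outer half is a buffer for the cutoff function below. Larger scales have priority: $z\in Z_n$ is \emph{active at scale $n$} if its box is disjoint from the boxes $z'+Q_{2R_m}$ of all centers $z'\in Z_m$, $m>n$. Let $Z_n^*\subset Z_n$ be the set of these centers; again $Z_n^*(\tau_x\omega)=Z_n^*(\omega)-\bar x$. The boxes of all active centers of all scales are pairwise disjoint: within one scale because $N_n>4R_n$, across scales by definition. Put a vortex of radius $R_n$ at each $z\in Z_n^*$: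
\[
V_k(\omega)=\sum_{n\ge1}\sum_{z\in Z_n^*(\omega)}v_{R_n}(-z,-z+k)\quad\text{for }k\in\{\pm e_1,\pm e_2\},\qquad V_k=0\text{ otherwise},
\]
so that $V_k(\tau_x\omega)=\sum_n\sum_{z\in Z^*_n(\omega)}v_{R_n}(\bar x-z,\bar x-z+k)$ is the flow through $(\bar x,\bar x+k)$. By (V2) and disjointness at most one vortex contributes at a given site. Set
\[
p_k=1+V_k\in[0,2].
\]
By (V1), $V_{-k}\circ\tau_k=-V_k$ and $\sum_kV_k=0$. So $s_k\equiv1$, both sides of \eqref{eq:bist} equal $2d$, and the total jump rate is the constant $2d$. For $i\ge3$, $X_i$ jumps by $\pm1$ at rate $1$ each, so $\mathbf EX_i(t)^2=2t$.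

\subsection{The diffusive bound}\label{sub:diffC}
By \eqref{eq:resmart} it is enough to bound the right side of \eqref{eq:energy} uniformly in $\lambda$. Write $L=-S+A$ with $Sf=-\sum_k\nabla_kf$ and $Af=\sum_kV_k\nabla_kf$. Let
\[
\mathcal Q_\lambda(f,h)=\lambda\langle f,h\rangle+\tfrac12\sum_k\langle\nabla_kf,\nabla_kh\rangle,\qquad\|f\|_\lambda^2=\mathcal Q_\lambda(f,f).
\]
By Lemma~\ref{lem:forms}(d),(c), $\mathcal Q_\lambda(f,h)=\langle f,(\lambda+S)h\rangle$ and $\|f\|_\lambda^2=\langle f,(\lambda-L)f\rangle$.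

\begin{lemma}\label{lem:C0}
For $e\in\{e_1,e_2\}$ and all $\lambda>0$, $\|u^e_\lambda\|_\lambda^2\le C_0:=(\sqrt{48}+2\sqrt{137})^2$.
\end{lemma}

\begin{proof}
Here $\varphi=\varphi^e=\sum_k(e\cdot k)V_k$. The resolvent looks at times of order $1/\lambda$, so we split the vortices at that radius. Let $n_0=\max\{n:R_n\le1/\lambda\}$, with $n_0=0$ if there is no such $n$, and write $\varphi=\varphi_\le+\varphi_>$, the contributions of the scales $n\le n_0$ and $n>n_0$.

\emph{Removing the small vortices.} The flow of a vortex sees a function only on $Q_R$. There the function $x\mapsto-e\cdot x$ cancels the drift, and outside $Q_R$ we are free to cut it off. Let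
\[
G_R(x)=-(e\cdot x)\min\{1,(2R-|x|_\infty)_+/R\},\qquad g(\omega)=\sum_{n\le n_0}\sum_{z\in Z_n^*(\omega)}G_{R_n}(-z).
\]
We claim that $Ag=-\varphi_\le$. The field $g(\tau_x\omega)=\sum_{n\le n_0}\sum_{z\in Z^*_n(\omega)}G_{R_n}(\bar x-z)$ is supported in the boxes of the active centers of scales $n\le n_0$. By disjointness it equals $-e\cdot(\bar x-z)$ on $z+Q_{R_n}$ for these centers, and it vanishes on the boxes of active centers of scales $n>n_0$. If $V_k(\omega)\ne0$, then by (V2) both $0$ and $k$ lie in $z+Q_{R_n}$ for one $n$ and one $z\in Z_n^*$, and $\nabla_kg(\omega)$ is $-e\cdot k$ if $n\le n_0$ and $0$ if $n>n_0$. This proves the claim.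

Let $u=u^e_\lambda$ and $w=u-g$. Then $(\lambda-L)w=\varphi-(\lambda+S)g+Ag=\varphi_>-(\lambda+S)g$. Pair with $w$ and use the Cauchy--Schwarz inequality for $\mathcal Q_\lambda$ and $\|w\|\le\lambda^{-1/2}\|w\|_\lambda$:
\[
\|w\|_\lambda^2=\langle w,\varphi_>\rangle-\mathcal Q_\lambda(w,g)\le\big(\lambda^{-1/2}\|\varphi_>\|+\|g\|_\lambda\big)\|w\|_\lambda .
\]
Hence $\|u\|_\lambda\le\lambda^{-1/2}\|\varphi_>\|+2\|g\|_\lambda$.

\emph{Large vortices are rare.} By (V3), $|\varphi_>|\le2$, and $\varphi_>(\omega)\ne0$ requires that $Z_m$ meet $Q_{R_m}$ for some $m>n_0$. By \eqref{eq:scales} and $1/\lambda<R_{n_0+1}$,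
\[
\lambda^{-1}\|\varphi_>\|^2\le\lambda^{-1}\sum_{m>n_0}4(2R_m+1)^2R_m^{-3}\le\frac{36}\lambda\sum_{m>n_0}\frac1{R_m}\le\frac{48}{\lambda R_{n_0+1}}\le48 .
\]
\emph{The cost of $g$.} We have $|G_R|\le2R$. The function $G_R$ vanishes for $|x|_\infty\ge2R$, so it changes only across edges with both endpoints in $Q_{2R}$. There it changes by at most $1+2R\cdot\frac1R=3$, as the cutoff factor lies in $[0,1]$ and changes by at most $1/R$. The origin lies in at most one active box, and in one of scale $n$ with probability at most $(4R_n+1)^2R_n^{-3}\le25R_n^{-1}$. Also $\nabla_kg=0$ for $k\notin\{\pm e_1,\pm e_2\}$. So $\|g\|^2\le\sum_{n\le n_0}4R_n^2\cdot25R_n^{-1}$ and $\frac12\sum_k\|\nabla_kg\|^2\le\sum_{n\le n_0}\frac12\cdot4\cdot9\cdot25R_n^{-1}$, and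
\[
\|g\|_\lambda^2\le\sum_{n\le n_0}\big(100\lambda R_n+450R_n^{-1}\big)\le\tfrac{400}3\lambda R_{n_0}+\tfrac{600}{R_1}\le134+3
\]
if $n_0\ge1$, while $g=0$ if $n_0=0$.
\end{proof}

Let $t>0$, $\lambda=1/t$, $e\in\{e_1,e_2\}$ and $u=u^e_\lambda$. Then $\|u\|^2\le C_0t$, and Lemma~\ref{lem:var} gives $\mathbf E[(M^{e,\nabla u}_t)^2]\le2t(\|\hat e\|_s^2+\|\nabla u\|_s^2)\le2t(2+2C_0)$. The right side of \eqref{eq:resmart} has four terms, so $\mathbf E[(e\cdot X(t))^2]\le4(4+4C_0+3C_0)t$. Together with $\mathbf EX_i(t)^2=2t$ for $i\ge3$ this proves \eqref{eq:diff}. Theorem~\ref{thm:A} applies; let $\bar\sigma^2$ be its matrix.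

\subsection{Excess second moment at the times $R_n/16$}\label{sub:large}

\begin{lemma}\label{lem:large}
With $t_n=R_n/16$, we have $\mathbf P(X_1(t_n)\ge t_n)\ge1/(64R_n)$, and
\begin{equation}\label{eq:large}
\liminf_{n\to\infty}t_n^{-1}\mathbf E[X_1(t_n)^2]\ge\bar\sigma^2_{11}+\tfrac1{1024}.
\end{equation}
\end{lemma}

\begin{proof}
\emph{At least half of the centers are active.} Suppose $0\in Z_n\setminus Z_n^*$. Then $Z_n=N_n\mathbb Z^2$, and there are $m>n$ and $z'\in Z_m\subset N_n\mathbb Z^2$ with $|z'|_\infty\le2R_n+2R_m\le4R_m$. At most $(8R_m/N_n+1)^2$ points of $N_n\mathbb Z^2$ lie in this range, and each is in $Z_m$ with probability $R_m^{-3}$. Since $N_n\le R_m$ and $R_{n+1}\ge N_1\ge4096$,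
\[
\pi(0\in Z_n\setminus Z_n^*)\le\sum_{m>n}\frac{(8R_m+N_n)^2}{N_n^2R_m^3}\le N_n^{-2}\sum_{m>n}\frac{81}{R_m}\le N_n^{-2}\frac{108}{R_{n+1}}\le\tfrac12N_n^{-2}.
\]
So $\pi(z\in Z_n^*)=\pi(0\in Z_n^*)\ge\frac12R_n^{-3}$ for every $z$.

\emph{Starting in a vortex.} Write $R=R_n$, $t=t_n$. Let $U=\{x\in\mathbb Z^2:-\frac R4\le x_1\le0,\ -\frac{3R}4\le x_2\le-\frac R2\}$, the dark rectangle of Figure~\ref{fig:vortex}, and let $\mathcal A_n$ be the event that $-z\in U$ for some $z\in Z_n^*$. The set $U$ has at least $R^2/16$ sites, and the events $\{z\in Z_n^*\}$, $-z\in U$, are disjoint because $N_n>R/4$. So $\pi(\mathcal A_n)\ge\frac{R^2}{16}\cdot\frac1{2R^3}=\frac1{32R}$.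

\emph{Ballistic motion.} Let $\omega\in\mathcal A_n$ with center $z$, and let $U'=\{x\in\mathbb Z^2:|x_1|\le\frac R4,\ -\frac{7R}8\le x_2\le-\frac{3R}8\}$. By (V4), at sites with $\bar x\in z+U'$ the rates in the directions $e_1,-e_1$ are $2,0$, and all other rates are $1$. Let $X'$ be the walk from $0$ with these constant rates everywhere, coupled to agree with $X$ until the projection leaves $z+U'$. The process $X'_1$ is nondecreasing, and $X'_1(t)$ is Poisson with mean and variance $R/8$; by Chebyshev's inequality it lies outside $[\frac R{16},\frac{3R}{16}]$ with probability at most $\frac R8(\frac{16}R)^2=\frac{32}R$. The process $X'_2$ is a martingale with variance $2t=R/8$ at time $t$; by Doob's inequality it leaves $[-\frac R8,\frac R8]$ before time $t$ with probability at most $\frac R8(\frac8R)^2=\frac8R$. With probability at least $1-\frac{40}R\ge\frac12$ neither happens. Then the position relative to $z$, which starts in $U$, has first coordinate in $[-\frac R4,\frac{3R}{16}]$ and second coordinate in $[-\frac{7R}8,-\frac{3R}8]$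 up to time $t$. So $X=X'$ on $[0,t]$ and $X_1(t)\ge R/16=t$. This proves the first claim.

\emph{The second moment.} Let $Z_t=X_1(t)/\sqrt t$ and $K>0$. On $\{X_1(t)\ge t\}$ we have $Z_t^2\ge t$, so for $t_n>K^2$
\[
\mathbf EZ_{t_n}^2=\mathbf E[Z_{t_n}^2\wedge K^2]+\mathbf E[(Z_{t_n}^2-K^2)_+]\ge\mathbf E[Z_{t_n}^2\wedge K^2]+\frac{t_n-K^2}{64R_n}.
\]
The last term tends to $\frac1{1024}$. Let $n\to\infty$, then $K\to\infty$, and use Theorem~\ref{thm:A}.
\end{proof}

By Theorem~\ref{thm:B}, \eqref{eq:large} already rules out the CLT, for every sequence $(r_n)$ as in Section~\ref{sub:envC}. To show that the limit in (i) does not exist, we find times with no excess.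

\subsection{No excess between the scales}\label{sub:small}
The idea is to run the periodic environment made of the first $n$ scales until its second moment has settled, and only then to choose the next scale, so sparse that the walk is unlikely to have met it. The difficulty is that $\bar\sigma^2$ depends on the whole sequence $(r_n)$; we identify it afterwards, through Theorem~\ref{thm:A}.

\emph{The periodic approximation.} Let $p^{(n)}=1+V^{(n)}$ be built by the rules of Section~\ref{sub:envC} from the scales $1,\dots,n$ only: $z\in Z_j$, $j\le n$, is \emph{$n$-active} at scale $j$ if its box misses the boxes of all centers of scales $m$ with $j<m\le n$. The boxes of $n$-active centers are pairwise disjoint, so $p^{(n)}$ is bistochastic with $s_k\equiv1$ and total rate $2d$. It is a function of $\omega_n$, hence an environment on the finite set $(\mathbb Z/N_n)^2$ with the uniform measure, and the annealed law of its walk $X^{(n)}$ depends only on $r_1,\dots,r_n$. Its drift $\varphi^{(n)}$ in direction $e_1$ has mean zero: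 the probability $q_j$ that $z$ is $n$-active at scale $j$ does not depend on $z$, so $E\varphi^{(n)}=\sum_{j\le n}q_j\sum_z\sum_k(e_1\cdot k)v_{R_j}(-z,-z+k)=0$ by (V3). By Lemma~\ref{lem:periodic} there is $\sigma_n^2$ with $t^{-1}\mathbf E[X_1^{(n)}(t)^2]\to\sigma_n^2$ and $\mathbf E\cos(t^{-1/2}X_1^{(n)}(t))\to e^{-\sigma_n^2/2}$ as $t\to\infty$.

\emph{Choice of the scales.} Given $r_1,\dots,r_n$, choose $T_n\ge n$ with
\begin{equation}\label{eq:Tn}
\big|T_n^{-1}\mathbf E[X_1^{(n)}(T_n)^2]-\sigma_n^2\big|\le\tfrac1n,\qquad\big|\mathbf E\cos\big(T_n^{-1/2}X_1^{(n)}(T_n)\big)-e^{-\sigma_n^2/2}\big|\le\tfrac1n .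
\end{equation}
Let $\mu_n$ be the fourth moment of a Poisson variable with mean $2dT_n$. Choose $r_{n+1}$, a multiple of $r_n$ with $r_{n+1}^2\ge r_n^3$, so large that
\begin{equation}\label{eq:deltan}
\delta_n:=2dT_n\cdot\frac{162}{R_{n+1}}\qquad\text{satisfies}\qquad\delta_n\le\tfrac1n,\qquad(\delta_n\mu_n)^{1/2}\le\tfrac1n .
\end{equation}
This defines $(r_n)$ inductively.

\emph{Where the environments differ.} Let $B_n=\{\omega:p_k(\omega)\ne p_k^{(n)}(\omega)\text{ for some }k\}$. A center that is active at a scale $j\le n$ is $n$-active. So $V-V^{(n)}$ is the flow of the active vortices of scales $m>n$ minus the flow of the vortices that are $n$-active but not active, and on $B_n$ there are two cases. Either $0\in z+Q_{R_m}$ for some $z\in Z_m$, $m>n$. Or $0\in z+Q_{R_j}$ for some $z\in Z_j$, $j\le n$, whose box meets the box of a center $z'\in Z_m$ with $m>n$; then $|z'|_\infty\le R_j+2R_j+2R_m\le5R_m$. In both cases some $Z_m$, $m>n$, meets $Q_{5R_m}$, and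
\[
\pi(B_n)\le\sum_{m>n}(10R_m+1)^2R_m^{-3}\le\sum_{m>n}\frac{121}{R_m}\le\frac{162}{R_{n+1}} .
\]

\emph{Coupling.} Both walks jump at the constant rate $2d$. Run them in the same $\omega$ with the same Poisson clock $\mathcal N$ of rate $2d$, and choose the direction of the $i$th jump of both with the same uniform variable, independent of $\omega$ and $\mathcal N$. They make the same jump from a common site $x$ if $\tau_x\omega\notin B_n$. Let $Y_i$ be the position of $X$ after $i$ jumps. The chain $\tau_{Y_i}\omega$ has transition operator $I+L/(2d)$, which preserves $\pi$ by Lemma~\ref{lem:forms}(a), and it is independent of $\mathcal N$. Let $\mathcal B_n$ be the event that the walks differ somewhere on $[0,T_n]$. It requires $\tau_{Y_i}\omega\in B_n$ for some $i<\mathcal N_{T_n}$, so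
\[
\mathbf P(\mathcal B_n)\le\sum_{i\ge0}\pi(B_n)\,\mathbf P(\mathcal N_{T_n}>i)=\pi(B_n)\,2dT_n\le\delta_n .
\]
Both $X_1(T_n)^2$ and $X_1^{(n)}(T_n)^2$ lie in $[0,\mathcal N_{T_n}^2]$. By the Cauchy--Schwarz inequality and \eqref{eq:deltan},
\[
\big|\mathbf E[X_1(T_n)^2]-\mathbf E[X_1^{(n)}(T_n)^2]\big|\le\mathbf E[\mathcal N_{T_n}^2;\mathcal B_n]\le(\mu_n\delta_n)^{1/2}\le\tfrac1n .
\]
With \eqref{eq:Tn} we obtain
\begin{equation}\label{eq:small}
T_n^{-1}\mathbf E[X_1(T_n)^2]-\sigma_n^2\to0,\qquad\big|\mathbf E\cos\big(T_n^{-1/2}X_1(T_n)\big)-e^{-\sigma_n^2/2}\big|\le\tfrac1n+2\delta_n\to0 .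
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The environment of Section~\ref{sub:envC}, with $(r_n)$ as above, satisfies all hypotheses and, by Section~\ref{sub:diffC}, the diffusive bound. Since $T_n\to\infty$, Theorem~\ref{thm:A} gives $\mathbf E\cos(T_n^{-1/2}X_1(T_n))\to e^{-\bar\sigma^2_{11}/2}>0$. By \eqref{eq:small}, $e^{-\sigma_n^2/2}\to e^{-\bar\sigma^2_{11}/2}$, so $\sigma_n^2\to\bar\sigma^2_{11}$ and $T_n^{-1}\mathbf E[X_1(T_n)^2]\to\bar\sigma^2_{11}$. With the lower bound in Theorem~\ref{thm:A} this identifies the lower limit, and \eqref{eq:large} bounds the upper limit. For the sharpness of $q<2$, add to \eqref{eq:large} the lower bounds of Theorem~\ref{thm:A} for $e_2,\dots,e_d$: $\liminf_nt_n^{-1}\mathbf E|X(t_n)|^2\ge\operatorname{tr}\bar\sigma^2+\frac1{1024}>\mathbf E|W(1)|^2$.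
\end{proof}

\begin{thebibliography}{1}
\bibitem{KT} Gady Kozma, B\'alint T\'oth, \emph{Central Limit Theorem for Random Walks in Doubly Stochastic Random Environment: $\mathcal{H}_{-1}$ Suffices}, arXiv:1702.06905 (2017).
\end{thebibliography}
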